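\title{The maximum number of paths of odd length $k-1$ in graphs with no path of length $k$}

\begin{abstract}
Let $P_k$ be the path with $k$ edges. For every even $k=2t+2\ge 4$ and all sufficiently large $n$ we determine the maximum number of copies of $P_{k-1}$ in an $n$-vertex graph that contains no $P_k$. It equals the maximum of $t!\,a(a-1)\cdots(a-t+1)\,b$ over $a+b=n-t-1$, which proves a conjecture posed by Gy\H{o}ri, Salia, Tompkins and Zamora. For $k\ge 6$ we also determine all extremal graphs and prove a stability statement. The proof builds an auxiliary graph on the vertices of linear degree. A clique on $t$ vertices in this graph forces an exact structure, and without such a clique a symmetry argument shows that a constant fraction of the paths is lost.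
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. Let $P_k$ be the path with $k$ edges, so with $k+1$ vertices. For graphs $T$ and $G$ let $\mathcal N(T,G)$ be the number of copies of $T$ in $G$, that is, the number of subgraphs of $G$ isomorphic to $T$, not necessarily induced. A graph is \emph{$H$-free} if it contains no copy of $H$, and $\operatorname{ex}(n,T,H)$ is the maximum of $\mathcal N(T,G)$ over all $H$-free graphs $G$ on $n$ vertices. For $H=P_k$ and $T=P_1$ this is the largest number of edges of a $P_k$-free graph, which is the subject of the following theorem.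

\begin{theorem}[Erd\H{o}s--Gallai]\label{thm:EG}
A $P_k$-free graph on $h$ vertices has at most $(k-1)h/2$ edges.
\end{theorem}

We study the other extreme, $T=P_{k-1}$, the longest path that is still allowed, and we do so for even $k$. Throughout,
\[
k=2t+2,\qquad t\ge1,\qquad \mathcal N(G)=\mathcal N(P_{k-1},G),\qquad a^{\underline t}=a(a-1)\cdots(a-t+1).
\]
So we count paths on $2t+2$ vertices in graphs that have no path on $2t+3$ vertices.

\subsection*{Which graphs compete}
A path on $2t+2$ vertices splits into $t+1$ disjoint edges, and by Theorem~\ref{thm:EG} there are only linearly many edges, so $\mathcal N(G)=O(n^{t+1})$ for fixed $t$. Disjoint cliques $K_{2t+2}$, which meet the Erd\H{o}s--Gallai bound with equality, contain only linearly many copies of $P_{k-1}$. Many long paths arise when a few vertices are joined to a large independent set, so that every second vertex of a path can be chosen freely. In the complete bipartite graph $K_{s,n-s}$ with $n>2s$ the longest path has $2s+1$ vertices. This number is odd: $s=t$ gives $2t+1$ vertices, one too few, and $s=t+1$ gives $2t+3$, one too many. One therefore has to modify $K_{t,a}$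 so that its paths gain exactly one vertex. Let $D$ and $A$ be the classes of $K_{t,a}$, with $|D|=t$ and $|A|=a$. Here are three ways to do it.

\begin{itemize}
\item[(E1)] Add a single edge $w\ell$ with both ends joined to all of $D$. Deleting $D$ cuts a path into at most $t+1$ pieces, all single vertices except possibly $w\ell$. So a path has at most $2t+2$ vertices, and a path with that many vertices uses the edge $w\ell$. Only $t$ vertices are free, and $\mathcal N=O(n^t)$.
\item[(E2)] Let $t\ge2$, fix $d\in D$, and add $b'/2$ disjoint edges $w\ell$ with both ends joined to $d$ only. A path that meets two of the new edges has at most $5$ vertices. Any other path with more than $2t+1$ vertices consists of a new edge followed by a path in $K_{t,a}$ that starts at $d$, so it has the form $\ell\,w\,d\,a_1d_2a_2\cdots d_ta_t$. Hence $\mathcal N=(t-1)!\,a^{\underline t}\,b'$.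
\item[(E3)] Add a star with center $v$ and $b$ leaves, and join $v$ to all of $D$. This gives the paths $\ell\,v\,d_1a_1\cdots d_ta_t$ with $\ell$ a leaf, of which there are $t!\,a^{\underline t}\,b$.
\end{itemize}

Both (E2) and (E3) reach the order $n^{t+1}$, and (E3) wins by a factor of about $t$ because the path may enter $D$ at any vertex. This suggests the following definition. For $r\ge2$ and positive integers $a,b$, the graph $S^{(r)}_{a,b}$ consists of a clique on $r$ vertices with a distinguished vertex $v$ and two independent sets $A$ and $B$ of sizes $a$ and $b$; the vertex $v$ is joined to every vertex of $B$, and every other vertex of the clique is joined to every vertex of $A$. Let $\mathcal S^{(r)}_n$ be the family of these graphs with $a+b+r=n$, and let $H_{n,k}$ be a member of $\mathcal S^{(t+1)}_n$ with the largest number of copies of $P_{k-1}$. The following conjecture was posed in \cite{GSTZ}: \emph{for every even $k\ge4$ and all $n\ge n_0(k)$,}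
\[
\operatorname{ex}(n,P_{k-1},P_k)=\mathcal N(P_{k-1},H_{n,k}).
\]
The case $k=4$ is easily checked, and for $k=6$ it is known that $\operatorname{ex}(n,P_5,P_6)=\mathcal N(P_5,H_{n,6})=\frac{8n^3}{27}+O(n^2)$ for all large $n$.

\subsection*{Results}
Put
\[
M(n)=\max_{a+b=n-t-1}t!\,a^{\underline t}\,b,\qquad \rho=\Big(\frac t{t+1}\Big)^t,\qquad \gamma=\frac{t!}{t+1}\,\rho=\frac{t!\,t^t}{(t+1)^{t+1}},
\]
where $a,b$ range over nonnegative integers. Note that $\rho>1/e$, because $(1+1/t)^t<e$, and that $\gamma=8/27$ for $k=6$.

\begin{theorem}\label{thm:value}
For each $t\ge1$ there is $n_0$ such that, with $k=2t+2$,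
\[
\operatorname{ex}(n,P_{k-1},P_k)=M(n)=\mathcal N(P_{k-1},H_{n,k})\qquad\text{for all } n\ge n_0 .
\]
The maximum in $M(n)$ is attained at $a=\lfloor \frac{t(n-t)}{t+1}\rfloor$, $b=\lceil\frac{n-t}{t+1}\rceil-1$.
\end{theorem}

\begin{theorem}\label{thm:structure}
Let $t\ge2$ and $k=2t+2$.
\begin{itemize}
\item[(a)] For $n\ge n_0$ the extremal graphs are exactly the following. The vertex set is a disjoint union $D\sqcup\{v\}\sqcup A\sqcup B$ with $|D|=t$, the graph $G[D]$ is arbitrary, $v$ is joined to all of $D\cup B$, the set $A$ is completely joined to $D$, there are no other edges, and $(|A|,|B|)$ attains the maximum in $M(n)$.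
\item[(b)] For every $\varepsilon>0$ there are $\eta>0$ and $n_1$ such that every $P_k$-free graph $G$ on $n\ge n_1$ vertices with $\mathcal N(G)\ge(\gamma-\eta)n^{t+1}$ has a component on at least $(1-\varepsilon)n$ vertices that is a spanning subgraph of some $S^{(t+1)}_{a,b}$.
\end{itemize}
\end{theorem}

\subsection*{The shape of the proof}
The constant $\rho$ has a direct meaning. In (E3) every path uses a set $Z$ of $t+1$ vertices of small degree, $t$ in $A$ and one in $B$, and every such $Z$ carries exactly $t!^2$ paths: order $D$, then order $Z\cap A$. If $|A|\approx\alpha n$ and $|B|\approx(1-\alpha)n$, the proportion of $(t+1)$-sets that split in this way tends to $(t+1)\alpha^t(1-\alpha)$, and this is largest, equal to $\rho$, at $\alpha=t/(t+1)$. So the construction has about $\rho\,t!^2\,n^{t+1}/(t+1)!=\gamma n^{t+1}$ paths. Consequently a graph in which \emph{every} $(t+1)$-set of small vertices carries at most $\theta\,t!^2$ paths, with $\theta<\rho$, cannot compete, however its neighborhoods are distributed.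

Section~\ref{sec:lower} treats the construction and the case $k=4$. In Section~\ref{sec:setup} we show that almost all paths alternate between vertices of small and of linear degree, and we introduce a graph $F$ on the vertices of linear degree that records which pairs have many common neighbors. The proof then splits according to whether $F$ has a clique on $t$ vertices; Section~\ref{sec:six} shows the two sides for $k=6$. A component of $G$ with such a clique behaves like one of (E1)--(E3), exactly and not only asymptotically (Section~\ref{sec:clique}). In the remaining components the count per set $Z$ stays below $\rho\,t!^2$ on average (Section~\ref{sec:noclique}); this is the longest part. Section~\ref{sec:final} combines the two bounds.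

The constants implied by $O_t$ depend only on $t$, and those implied by $O_{t,\delta}$ only on $t$ and $\delta$.

\section{The construction and the case $k=4$}\label{sec:lower}

\begin{lemma}\label{lem:construction}
The graph $S=S^{(t+1)}_{a,b}$ is $P_k$-free, and $\mathcal N(S)\ge t!\,a^{\underline t}\,b$.
\end{lemma}

\begin{proof}
Suppose $S$ has a path on $2t+3$ vertices. Since $A\cup B$ is independent, at most $t+2$ vertices of the path lie in $A\cup B$. So the path uses all $t+1$ vertices of the clique, and they alternate with $t+2$ vertices of $A\cup B$. Both path-neighbors of $v$ then lie in $B$. Vertices of $B$ have degree $1$, so the path has only $3$ vertices, a contradiction. The paths $\ell\,v\,d_1a_1\cdots d_ta_t$, with $\ell\in B$, with $(d_i)$ an ordering of the clique minus $v$ and with distinct $a_i\in A$, have $2t+2$ vertices and are pairwise different. There are $t!\,a^{\underline t}\,b$ of them.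
\end{proof}

\begin{lemma}\label{lem:M}
Let $n\ge 2t+2$ and $a_0=\lfloor t(n-t)/(t+1)\rfloor$.
\begin{itemize}
\item[(i)] The maximum in $M(n)$ is attained at $a=a_0$, $b=\lceil\frac{n-t}{t+1}\rceil-1\ge1$. The only other optimal value is $a=a_0-1$, and it is optimal exactly when $t+1$ divides $n-t$.
\item[(ii)] We have $t!\,a^tb\le\gamma(a+b)^{t+1}$ for $a,b\ge0$, and $M(n)\ge\gamma n^{t+1}-O_t(n^t)$.
\item[(iii)] If $t\ge2$ and $n\ge10t$, then $M(n+1)-M(n)\ge(n/2)^t$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $m=n-t-1\ge t+1$ and $\psi(a)=a^{\underline t}(m-a)$, which vanishes for $a<t$. For $a\ge t-1$ and $b=m-a$,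
\[
\psi(a+1)-\psi(a)=a^{\underline{t-1}}\big((a+1)(b-1)-(a-t+1)b\big)=a^{\underline{t-1}}\big(tm-1-(t+1)a\big),
\]
and $a^{\underline{t-1}}>0$. So $\psi$ increases from $a$ to $a+1$ when $a<\frac{tm-1}{t+1}$, stays constant when $a=\frac{tm-1}{t+1}$, and decreases otherwise. The largest optimal value is $\lfloor\frac{tm-1}{t+1}\rfloor+1=\lfloor\frac{t(m+1)}{t+1}\rfloor=a_0$, and there is a tie with $a_0-1$ exactly when $t+1$ divides $t(m+1)$, that is, divides $n-t$. Finally $m-a_0=\lceil\frac{n-t}{t+1}\rceil-1$.

(ii) The inequality of arithmetic and geometric means, applied to $t$ copies of $a/t$ and one copy of $b$, gives $a^tb\le t^t\big(\frac{a+b}{t+1}\big)^{t+1}$. The optimal pair in (i) is $a=\frac{tn}{t+1}+O_t(1)$, $b=\frac n{t+1}+O_t(1)$, which gives the lower bound.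

(iii) Adding $1$ to $b$ in the optimal pair for $M(n)$ gives $M(n+1)-M(n)\ge t!\,a_0^{\underline t}\ge(a_0-t+1)^t$, and $a_0-t+1\ge\frac23(n-t)-t\ge\frac n2$ for $n\ge10t$.
\end{proof}

By Lemmas~\ref{lem:construction} and~\ref{lem:M}(i), for $n\ge2t+2$,
\begin{equation}\label{eq:lower}
M(n)\le\mathcal N(H_{n,k})\le\operatorname{ex}(n,P_{k-1},P_k).
\end{equation}
So Theorem~\ref{thm:value} reduces to the upper bound $\operatorname{ex}(n,P_{k-1},P_k)\le M(n)$. For $t=1$ the graphs $S^{(2)}_{a,b}$ are double stars, $M(n)=\lfloor(n-2)^2/4\rfloor$, and all connected $P_4$-free graphs can be listed.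

\begin{proposition}\label{prop:t1}
For $n\ge20$ we have $\operatorname{ex}(n,P_3,P_4)\le\lfloor(n-2)^2/4\rfloor$.
\end{proposition}

\begin{proof}
Let $Q$ be a connected graph on $h\ge5$ vertices with no path on $5$ vertices. It has no cycle of length at least $5$, and no $4$-cycle, since a vertex adjacent to a $4$-cycle extends it to a path on $5$ vertices.

Suppose $Q$ has a triangle $xyz$, and let $u$ be a vertex outside it adjacent to $x$, say. Then $u$ is adjacent to neither $y$ nor $z$, as there is no $4$-cycle. An outside vertex $w\ne u$ is not adjacent to $y$, $z$ or $u$, because of the paths $wyzxu$, $wzyxu$ and $wuxyz$. So every outside vertex that is adjacent to the triangle is adjacent to $x$ only, and, taking it in the role of $u$, it has no outside neighbor. Since $Q$ is connected, all outside vertices are pendant at $x$. The paths on $4$ vertices are $uxyz$ and $uxzy$ with $u$ pendant, so $\mathcal N(Q)=2(h-3)$. If $Q$ has no triangle, it is a tree of diameter at most $3$, so a star or a double star, and $\mathcal N(Q)\le\lfloor(h-2)^2/4\rfloor$. For $h=4$ we have $\mathcal N(Q)\le4!/2=12$, and $\mathcal N(Q)=0$ for $h\le3$.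 In all cases $\mathcal N(Q)\le\varphi(h):=\max\{3h,(h-2)^2/4\}$.

Let $G$ be $P_4$-free on $n\ge20$ vertices with $c$ components. If $c=1$, then $\mathcal N(G)\le\max\{2(n-3),\lfloor(n-2)^2/4\rfloor\}=\lfloor(n-2)^2/4\rfloor$. Let $c\ge2$. The function $\varphi$ is convex, so $\varphi(x)+\varphi(y)\le\varphi(1)+\varphi(x+y-1)$ for $x,y\ge1$, and repeated use gives $\mathcal N(G)\le3(c-1)+\varphi(n-c+1)$. The right side is convex in $c$, hence at most the larger of its values at $c=2$ and $c=n$, which is $\max\{3n,\,3+(n-3)^2/4\}$. Both terms are less than $((n-2)^2-1)/4$: the first because $n^2-16n+3>0$, the second because $2n-6>12$.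
\end{proof}

From now on $t\ge2$.

\section{Large vertices, templates and clean paths}\label{sec:setup}

Let $G$ be a $P_k$-free graph on $n$ vertices and put $\kappa=k-1=2t+1$. By Theorem~\ref{thm:EG}, every subgraph of $G$ on $h$ vertices has degree sum at most $\kappa h$; equivalently, it has at most $\kappa h$ ordered pairs of adjacent vertices. A path $v_1\cdots v_{2t+2}$ is determined by the $t+1$ pairs $(v_{2i-1},v_{2i})$, so
\begin{equation}\label{eq:crude}
\mathcal N(G')\le(\kappa h)^{t+1}\quad\text{for every $P_k$-free graph $G'$ on $h$ vertices.}
\end{equation}
Also, every subgraph of $G$ has a vertex of degree at most $\kappa$. Removing such vertices one at a time and directing the remaining edges of each removed vertex away from it, we obtain an orientation of $G$ in which all out-degrees are at most $\kappa$.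

Fix $\delta\in(0,1)$; it will be chosen small in Section~\ref{sec:final}, and $n$ is always large in terms of $t$ and $\delta$. A vertex is \emph{large} if its degree is at least $\delta n$ and \emph{small} otherwise. Let $L$ be the set of large and $X$ the set of small vertices. The bound on the degree sum gives $|L|\le\kappa/\delta$. For $c\in L$, $x\in X$ and $Z\subseteq X$ put
\[
\Gamma(c)=\{\text{small neighbors of }c\},\qquad \Lambda(x)=\{\text{large neighbors of }x\},\qquad \Lambda(Z)=\bigcup_{x\in Z}\Lambda(x).
\]

All our structural arguments reroute a given path to make it longer. Rerouting through two large vertices $c,c'$ needs a common neighbor that is not yet on the path, and one exists as soon as $c$ and $c'$ have more common neighbors than the path has vertices. So put $C=2t+3$, and let $F$ be the graph on $L$ in which $c$ and $c'$ are adjacent, written $c\sim c'$, if $|\Gamma(c)\cap\Gamma(c')|\ge C$. The symbols $\sim$ and $\not\sim$ always refer to $F$. A small vertex $x$ is \emph{good} if $\Lambda(x)$ is a clique of $F$. A small vertex that is not good is a common neighbor of some pair $c\not\sim c'$, so at most $C|L|^2=O_{t,\delta}(1)$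 small vertices are not good. For example, in $S^{(t+1)}_{a,b}$ with $a,b\ge\delta n$ the large vertices are those of the clique, $F$ consists of a $K_t$ and the isolated vertex $v$, and every small vertex is good.

A \emph{template} is a word whose letters are vertices of $G$ or the symbol $\ast$, such that no vertex is repeated, consecutive vertices are adjacent in $G$, every letter next to a symbol $\ast$ is a large vertex, and $c\sim c'$ whenever $c\ast c'$ occurs in the word. For a path $b_1\cdots b_p$ of $F$ we write
\[
[b_1\cdots b_p]=b_1\ast b_2\ast\cdots\ast b_p,
\]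
a template with $2p-1$ letters.

\begin{lemma}\label{lem:template}
Every template has at most $2t+2$ letters.
\end{lemma}

\begin{proof}
An initial segment of a template is a template, so suppose a template has exactly $2t+3$ letters. Replace the symbols $\ast$ one at a time by small vertices that are adjacent to the neighboring letters and do not yet occur in the word. At most $2t+2<C$ vertices are excluded at each step. A symbol between $c$ and $c'$ has $|\Gamma(c)\cap\Gamma(c')|\ge C$ candidates, and a symbol at an end of the word, next to $c$, has $|\Gamma(c)|\ge\delta n-|L|\ge C$ candidates. The result is a path on $2t+3$ vertices, a contradiction.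
\end{proof}

The template $\ast[b_1\cdots b_{t+1}]\ast$ has $2t+3$ letters, so
\begin{equation}\label{eq:noFpath}
F\text{ has no path on } t+1 \text{ vertices.}
\end{equation}

We now describe the paths that matter for the leading term. A copy of $P_{k-1}$ is \emph{clean} if, read in a suitable direction, it has one of the forms
\begin{itemize}
\item[(I)] $x_1c_1\cdots x_jc_j\;c_{j+1}x_{j+1}\cdots c_{t+1}x_{t+1}$ with $1\le j\le t$,
\item[(II)] $x_1c_1\cdots x_tc_t\;y\,z$,
\item[(III)] $x_1c_1\cdots x_jc_j\;y\,z\;c_{j+1}x_{j+1}\cdots c_tx_t$ with $1\le j\le t-1$,
\end{itemize}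
where the $c_i$ are large, the $x_i$, $y$, $z$ are small, and all $x_i$ are good. In each form small and large vertices alternate except at one place, where the parity is repaired. The paths of (E3) have type I and those of (E2) have type II. Since the $x_i$ are good, \emph{two large vertices of a clean path that are separated by a single $x_i$ are adjacent in $F$}. Hence replacing any of the $x_i$ by $\ast$ turns a clean path into a template.

\begin{lemma}\label{lem:clean}
All but $O_t(\delta n^{t+1})+O_{t,\delta}(n^t)$ copies of $P_{k-1}$ in $G$ are clean.
\end{lemma}

\begin{proof}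
Let the path $v_1\cdots v_{2t+2}$ have $m$ large vertices. They cut it into $m+1$ possibly empty runs of small vertices, of lengths $s_0,\dots,s_m$, of which $q$ are odd. There are at most $2^{2t+2}$ patterns $(s_0,\dots,s_m)$. A sequence of $s$ vertices forming a path can be chosen in at most $(\kappa n)^{\lceil s/2\rceil}$ ways, two vertices at a time, and the large vertices can be chosen in $O_{t,\delta}(1)$ ways. So a pattern occurs $O_{t,\delta}(n^e)$ times, where $e=\sum\lceil s_i/2\rceil=(2t+2-m+q)/2$. Now $q\le m+1$ and $q\equiv\sum s_i\equiv m\pmod 2$, so $q\le m$. If $q\le m-2$, then $e\le t$ and the pattern is negligible. So let $q=m$, which means that exactly one run has even length.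

Here the bound above gives only $O_{t,\delta}(n^{t+1})$, and we have to use that small vertices have small degree. The runs before the even run are odd, so these runs and the even run start at odd positions; the even run ends at an even position, so the runs after it start at even positions. Suppose an odd run has length at least $3$ or the even run has length at least $4$. Then the run contains $v_{2i}$ and $v_{2i+1}$ for some $1\le i\le t$: its second and third vertices if it starts at an odd position, its first and second vertices otherwise. Using the orientation with out-degrees at most $\kappa$, the number of choices for $(v_{2i-1},v_{2i},v_{2i+1},v_{2i+2})$ is at most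
\[
2\sum_{\substack{a\to b\\ a,b\in X}}\deg a\,\deg b\;\le\;2\sum_{a}\deg a\cdot\kappa\cdot\delta n\;\le\;2\kappa^2\delta n^2 .
\]
The other $t-1$ pairs $(v_{2l-1},v_{2l})$ have at most $\kappa n$ choices each. So these paths number $O_t(\delta n^{t+1})$.

In the remaining paths all odd runs have length $1$ and the even run has length $0$ or $2$. If the even run is empty and lies at an end, the path ends in a large vertex, and appending $\ast$ gives a template with $2t+3$ letters, which is impossible. So the path has form I (empty run, $m=t+1$) or, after a possible reversal, form II or III (run of length $2$, $m=t$), except that some $x_i$ may fail to be good. A vertex $x_i$ that is not good and the large vertices have $O_{t,\delta}(1)$ choices. The rest consists of $t$ vertices $x_l$, or of $t-1$ vertices $x_l$ and the edge $yz$, and has $O_t(n^t)$ choices.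
\end{proof}

\section{The dichotomy, and the case $k=6$}\label{sec:six}

A \emph{$t$-clique of $F$} is a set of $t$ pairwise $F$-adjacent large vertices; by \eqref{eq:noFpath} no clique of $F$ is larger. Vertices adjacent in $F$ have a common neighbor in $G$, so a $t$-clique lies in one component of $G$. The components without a $t$-clique are handled by the following bound, which should be compared with $\gamma=\rho\,\frac{t!}{t+1}$.

\begin{proposition}\label{prop:noclique}
For each $t\ge2$ there is $\theta=\theta_t<\rho$ with the following property. If $G''$ is the union of those components of $G$ that contain no $t$-clique of $F$, and $h=|V(G'')|$, then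
\[
\mathcal N(G'')\le\theta\,\frac{t!}{t+1}\,h^{t+1}+O_t(\delta n^{t+1})+O_{t,\delta}(n^t).
\]
\end{proposition}

For $t=2$ we count paths on $6$ vertices, templates have at most $6$ letters, and a $t$-clique is an edge of $F$. Both sides of the dichotomy can be seen by hand.

Suppose first that $d\sim d'$. The template $\ast\,d\ast d'$ already has four letters, so from a neighbor of $d'$ one can walk at most one further step without meeting $d$ or $d'$; the same holds for neighbors of $d$. Nor can one take such a step at both ends, since $\ell\,w\,d\ast d'\,w'\,\ell'$ has seven letters. These two templates leave only the configurations (E1)--(E3), as Section~\ref{sec:clique} shows for every $t$.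

Now consider the components in which $F$ has no edge.

\begin{proof}[Proof of Proposition~\ref{prop:noclique} for $t=2$, with $\theta_2=0$]
By Lemma~\ref{lem:clean} it suffices to count clean paths in $G''$. Up to reversal, type I reads $x_1c_1x_2c_2\,c_3x_3$ and type II reads $x_1c_1x_2c_2\,yz$. Both need $c_1\sim c_2$, so neither occurs. Type III reads $x_1c_1\,yz\,c_2x_2$. As $x_i$ is good and $F$ has no edge here, $\Lambda(x_i)=\{c_i\}$, so $(x_1,x_2)$ determines $(c_1,c_2)$. Consider the pairs $(y,z)$ of adjacent vertices with $y\in\Gamma(c_1)$ and $z\in\Gamma(c_2)$. Two disjoint such pairs would give the template $z'y'c_1\,y\,z\,c_2\ast$ with seven letters. So every pair meets one fixed pair, whose two vertices have degree less than $\delta n$, and there are at most $4\delta n$ pairs. The number of clean paths in $G''$ is at most $4\delta n^3$.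
\end{proof}

Two steps of this argument persist for all $t$: the vertices $x_i$ determine the large vertices, and edges $yz$ either contain several disjoint ones, which allows rerouting, or are few. What changes for $t\ge3$ is that $G''$ may contain order $n^{t+1}$ paths, and one has to bound the constant.

\section{Components that contain a $t$-clique of $F$}\label{sec:clique}

The three cases below correspond to (E2), (E1) and (E3).

\begin{proposition}\label{prop:clique}
Let $t\ge2$, let $D$ be a $t$-clique of $F$, let $G_0$ be the component of $G$ that contains $D$, let $h=|V(G_0)|$, and let $a$ be the number of components of $G_0-D$ that are single vertices (\emph{singletons}). Then one of the following holds.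
\begin{itemize}
\item[(a)] $\mathcal N(G_0)\le(t-1)!\,a^{\underline t}\,b'$, where $b'=h-t-a$.
\item[(b)] $\mathcal N(G_0)\le(t+1)!\,a^{\underline t}$.
\item[(c)] $G_0-D$ consists of $a$ singletons and one star with center $w$ and $p\ge2$ leaves, no leaf is adjacent to $D$, and $a+p=h-t-1$. Every copy of $P_{k-1}$ in $G_0$ has the form $\ell\,w\,d_1a_1\cdots d_ta_t$ with $\ell$ a leaf, $\{d_1,\dots,d_t\}=D$ and $a_1,\dots,a_t$ distinct singletons. In particular $\mathcal N(G_0)\le t!\,a^{\underline t}\,p$.
\end{itemize}
Consequently $\mathcal N(G_0)\le\gamma h^{t+1}+(t+1)!\,h^t$, and there is $h_0=h_0(t)$ such that for $h\ge h_0$ we have $\mathcal N(G_0)\le M(h)$, with equality only in case \emph{(c)}.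
\end{proposition}

\begin{proof}
Since $D$ is a clique of $F$, every ordering $d_1,\dots,d_t$ of $D$ is a path of $F$.

\emph{The components of $G_0-D$ are stars.} If $w$ is adjacent to $d\in D$ and $w\,w_2\,w_3$ is a path in $G_0-D$, then an ordering of $D$ with $d_t=d$ gives the template $\ast[d_1\cdots d_t]\,w\,w_2\,w_3$ with $2t+3$ letters. So no such path starts at a vertex adjacent to $D$. Let $Q$ be a component of $G_0-D$. As $G_0$ is connected, some $w\in Q$ is adjacent to $D$, and then no neighbor of $w$ in $Q$ has another neighbor in $Q$. So $Q$ is a star with center $w$ and $p\ge0$ leaves. If $p\ge2$, no leaf $\ell$ is adjacent to $D$, because of the path $\ell\,w\,\ell'$. Call $Q$ \emph{nontrivial} if $p\ge1$.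

\emph{Tails.} A \emph{$D$-tail} at $d\in D$ is a pair $(w,\ell)$ with $w$ adjacent to $d$ and $w\ell$ an edge of $G_0-D$. Distinct vertices $d,d'\in D$ have no disjoint $D$-tails $(w,\ell)$, $(w',\ell')$, since an ordering of $D$ from $d$ to $d'$ would give the template $\ell\,w\,[d\cdots d']\,w'\,\ell'$ with $2t+3$ letters. Let $T$ be the set of vertices of $D$ that have a $D$-tail. A vertex of a nontrivial component that is adjacent to $d$ starts a $D$-tail at $d$, so $d\in T$; in particular every nontrivial component contains a $D$-tail. Two $D$-tails in different components are disjoint and hence at the same vertex. So if there are at least two nontrivial components, all $D$-tails are at the same vertex and $|T|=1$.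

\emph{Segments.} Take a copy of $P_{k-1}$ in $G_0$. It has $2t+2\ge6$ vertices, so it does not lie in a star, and it meets $D$ in $m$ vertices with $1\le m\le t$. Deleting them leaves at most $m+1$ nonempty segments. Each segment lies in a component of $G_0-D$ and has an end adjacent to $D$. A segment on three vertices would be $\ell\,w\,\ell'$, with neither end adjacent to $D$, so each segment has one or two vertices. The segments contain $2t+2-m$ vertices, so the number of \emph{$2$-segments} is at least $2t+2-m-(m+1)\ge1$. If there is exactly one, then $2t+2-m\le m+2$; this forces $m=t$ and exactly $t+1$ segments, separated by single vertices of $D$.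

\emph{Case $T=\emptyset$.} There is no nontrivial component, hence no $2$-segment, and $\mathcal N(G_0)=0$. This is (a) with $b'=0$.

\emph{Case $T=\{d\}$.} Vertices of nontrivial components have no neighbor in $D$ other than $d$. A $2$-segment in the interior of the path would need two different neighbors in $D$, so every $2$-segment is at an end of the path, next to $d$. Two of them would make the path have $5$ vertices. So there is exactly one, $m=t$, and the other $t$ segments are single vertices. If one of these belonged to a nontrivial component, its only possible path-neighbor would be $d$, so it would end the path on the other side of $d$ and force $m=1<t$. Hence the other segments are singletons, and the path reads $\ell\,w\,d\,a_1d_2a_2\cdots d_ta_t$ with $(w,\ell)$ a $D$-tail at $d$. A nontrivial component $Q$ contains at most $|Q|$ $D$-tails at $d$: at most $p$ if $p\ge2$, and at most $2$ if $p=1$. The nontrivial components have $b'$ vertices in total, and (a) follows.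

\emph{Case $|T|\ge2$.} There is exactly one nontrivial component $Q$. Every edge of $Q$ contains its center $w$, so there is exactly one $2$-segment, $m=t$, and there are $t+1$ segments. If $p=1$, the $2$-segment is all of $Q$ and the other segments are singletons. Choosing the order of $D$, the place and direction of the $2$-segment and the singletons counts each path twice, so $\mathcal N(G_0)\le\frac12\,t!\,(t+1)\cdot2\cdot a^{\underline t}$, which is (b). If $p\ge2$, the $2$-segment consists of $w$ and a leaf $\ell$. As $\ell$ is not adjacent to $D$, it is an end of the path. No other segment meets $Q$, because $w$ is used and leaves are not adjacent to $D$. This is (c).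

\emph{Consequences.} By Lemma~\ref{lem:M}(ii), the bounds in (a), (b), (c) are at most $\frac\gamma t h^{t+1}$, $(t+1)!\,h^t$ and $\gamma h^{t+1}$. Let $h$ be large. In (c), $\mathcal N(G_0)\le M(h)$ by the definition of $M$. In (b), in (a) with $b'\le2$, and in (a) with $a<t$, we have $\mathcal N(G_0)=O_t(h^t)<M(h)$. In (a) with $b'\ge3$ and $a\ge t$ we have $b'<2b'-2\le t(b'-1)$ and $a+(b'-1)=h-t-1$, so $(t-1)!\,a^{\underline t}\,b'<t!\,a^{\underline t}(b'-1)\le M(h)$.
\end{proof}

\section{Components without a $t$-clique of $F$}\label{sec:noclique}

We prove Proposition~\ref{prop:noclique} for $t\ge3$. We work inside $G''$ and write $L$, $X$, $F$ for their restrictions to $V(G'')$, so $|X|\le h$ and $F$ has no $t$-clique. By Lemma~\ref{lem:clean} it suffices to count clean paths.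

\subsection{Three general lemmas}
We count clean paths by first fixing the set of small vertices. The first lemma shows that this set determines the large vertices, so no factor depending on $|L|$, and hence on $\delta$, enters the main term.

\begin{lemma}\label{lem:confined}
If $W$ is the set of large vertices of a clean path and $Z_0$ is the set of its vertices $x_i$, then $\Lambda(Z_0)=W$.
\end{lemma}

\begin{proof}
Each $c_i$ is adjacent to $x_i$, so $W\subseteq\Lambda(Z_0)$. Suppose $w\in\Lambda(x_i)\setminus W$. Since $x_i$ is good, $w$ is $F$-adjacent to the path-neighbors of $x_i$. Replace $x_i$ by $\ast\,w\,\ast$ and every other $x_l$ by $\ast$. The result is a template with $2t+4$ letters, contrary to Lemma~\ref{lem:template}.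
\end{proof}

A \emph{tail} at $c\in L$ is a pair $(y,z)$ of adjacent small vertices with $y\in\Gamma(c)$. A \emph{link} from $c$ to $c'$ is a pair $(y,z)$ of adjacent small vertices with $y\in\Gamma(c)$ and $z\in\Gamma(c')$. To reroute a path of type II or III we need a tail or link that avoids a given pair of vertices, and among three pairwise disjoint ones there is always one that does. So we call a clean path of type II \emph{robust} if there are three pairwise disjoint tails at $c_t$, and a clean path of type III \emph{robust} if there are three pairwise disjoint links from $c_j$ to $c_{j+1}$. The latter property is preserved when the path is reversed.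

\begin{lemma}\label{lem:robust}
There are $O_t(\delta n^{t+1})$ clean paths of types II and III that are not robust.
\end{lemma}

\begin{proof}
Choose $\{x_1,\dots,x_t\}$ in at most $n^t$ ways. By Lemma~\ref{lem:confined} this determines the set of large vertices, and there are $O_t(1)$ ways to choose the type, $j$ and the two orderings. If the path is not robust, a maximal family of pairwise disjoint tails (or links) covers at most $4$ small vertices, and every tail (or link) contains one of them. So there are at most $4\cdot2\cdot\delta n$ choices for $(y,z)$.
\end{proof}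

Once the large vertices are ordered, it remains to place the $x_i$. We call the positions of $x_1,x_2,\dots$ the \emph{slots} $1,2,\dots$, and we say that a slot \emph{touches} the large vertices next to it. The source of all savings is this: if $c\not\sim c'$, no good vertex is adjacent to both, so the slots touching $c$ and the slots touching $c'$ are filled from disjoint sets. We do not know the sizes of these sets, but the following lemma does not need them.

\begin{lemma}[Symmetry lemma]\label{lem:sym}
Let $Z_1,Z_2,Z_3$ be pairwise disjoint subsets of a finite set $Z$, and let $I_1,I_2,I_3$ be pairwise disjoint subsets, of sizes $\alpha_1,\alpha_2,\alpha_3\ge0$, of a set of $|Z|$ slots. The number of bijections from $Z$ to the slots that fill $I_l$ with elements of $Z_l$ for $l=1,2,3$ is at most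
\[
|Z|!\;\frac{\alpha_1!\,\alpha_2!\,\alpha_3!}{(\alpha_1+\alpha_2+\alpha_3)!}.
\]
\end{lemma}

\begin{proof}
There are $\frac{(\alpha_1+\alpha_2+\alpha_3)!}{\alpha_1!\alpha_2!\alpha_3!}$ ordered partitions $(I_1',I_2',I_3')$ of $I_1\cup I_2\cup I_3$ with $|I'_l|=\alpha_l$. Permuting the slots shows that each partition admits the same number of bijections. A bijection serves at most one partition, because the $Z_l$ are disjoint. The total is at most $|Z|!$.
\end{proof}

For example, if two of three slots need a neighbor of $c$ and the third needs a neighbor of $c'\not\sim c$, then at most $2$ of the $6$ assignments of three good vertices are possible.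

\subsection{Paths of type I}
For a set $Z$ of $t+1$ small vertices let $f_1(Z)$ be the number of clean paths of type I whose set of small vertices is $Z$. Suppose $f_1(Z)\ne0$. By Lemma~\ref{lem:confined} all these paths have the same set $W=\Lambda(Z)$ of $t+1$ large vertices, and each $\Lambda(x)$ with $x\in Z$ is a nonempty clique of $F[W]$. By \eqref{eq:noFpath} the graph $F[W]$ has no Hamiltonian path, but it is covered by the two paths $c_1\cdots c_j$ and $c_{j+1}\cdots c_{t+1}$. A graph without a Hamiltonian path has many vertices of low degree, and a vertex of low degree in $F[W]$ confines the sets $\Lambda(x)$ that contain it. Two classical theorems make these two statements precise. Recall that the permanent of an $N\times N$ matrix $(m_{il})$ is $\sum_\sigma\prod_im_{i\sigma(i)}$, summed over all permutations $\sigma$; for a $0/1$ matrix it counts the perfect matchings of the corresponding bipartite graph.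

\begin{theorem}[Chv\'atal]\label{thm:chvatal}
Let a graph on $N\ge3$ vertices have degrees $\delta_1\le\dots\le\delta_N$. If for every $i<N/2$ the inequality $\delta_i\le i$ implies $\delta_{N-i}\ge N-i$, then the graph is Hamiltonian.
\end{theorem}

\begin{theorem}[Br\`egman]\label{thm:bregman}
A square $0/1$ matrix with row sums $r_i\ge1$ has permanent at most $\prod_i(r_i!)^{1/r_i}$.
\end{theorem}

A \emph{frame} on $W$ is a cover of $W$ by two disjoint paths of $F$ together with a chosen end of each path. A clean path of type I gives the frame with paths $c_1\cdots c_j$, $c_{j+1}\cdots c_{t+1}$ and chosen ends $c_j$, $c_{j+1}$, and the perfect matching $\{c_ix_i\}$ between $W$ and $Z$ in $G$. Frame and matching do not depend on the direction of reading and determine the path. So if $\operatorname{per}(Z)$ is the number of perfect matchings between $Z$ and $W$,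
\begin{equation}\label{eq:frames}
f_1(Z)\le\#\{\text{frames on }W\}\cdot\operatorname{per}(Z).
\end{equation}
Moreover, \emph{there are at most $t!$ frames on $W$}. Indeed, a frame can be written in two ways as a pair $(c_1,\dots,c_{t+1};j)$. In the cyclic order $(c_1,\dots,c_{t+1})$ the consecutive pairs $(c_j,c_{j+1})$ and $(c_{t+1},c_1)$ are nonadjacent, since otherwise $F[W]$ has a Hamiltonian path, and all other consecutive pairs are adjacent. So each of the $t!$ directed cyclic orders of $W$ comes from at most two pairs $(c_1,\dots,c_{t+1};j)$, according to which nonadjacent pair is $(c_{t+1},c_1)$. This gives at most $2\,t!$ pairs and $t!$ frames.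

\begin{lemma}\label{lem:typeI}
Let $t\ge3$, $f_1(Z)\ne0$ and $W=\Lambda(Z)$.
\begin{itemize}
\item[(a)] If $F[W]$ has an isolated vertex, then $f_1(Z)\le\frac{t+2}{6t}\,t!^2$.
\item[(b)] If $F[W]$ has a component with two vertices, then $f_1(Z)\le\frac4{t^2}\,t!^2$.
\item[(c)] Otherwise $f_1(Z)/t!^2$ is at most $\frac19$ for $t=3$, at most $\frac5{24}$ for $t=4$, and at most $\frac6{t(t-1)}$ for $t\ge5$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $v$ be isolated in $F[W]$. In every frame $\{v\}$ is one of the two paths, and the other covers the $t$ vertices of $W\setminus\{v\}$. Read each clean path so that $v=c_{t+1}$ and $j=t$. An element of $Z$ adjacent to $v$ has $\Lambda(x)=\{v\}$, so $x_{t+1}$ is the only such element and is determined by $Z$. Since $F$ has no $t$-clique, there are $u\not\sim u'$ in $W\setminus\{v\}$, and the neighbors of $u$ and of $u'$ in $Z$ form disjoint sets. Fix an ordering $c_1,\dots,c_t$ of $W\setminus\{v\}$. The vertex $c_i$ is touched by the slots $i$ and $i+1$ if $i<t$, and $c_t$ by slot $t$ only. If a slot touches both $u$ and $u'$, no assignment is possible. Otherwise Lemma~\ref{lem:sym} bounds the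 number of assignments of $Z\setminus\{x_{t+1}\}$ by $t!\,\frac{2!\,2!}{4!}=\frac{t!}6$ if neither $u$ nor $u'$ is last, and by $t!\,\frac{2!\,1!}{3!}=\frac{t!}3$ if one of them is last. The second event occurs for a fraction $2/t$ of the orderings, so
\[
f_1(Z)\le t!^2\Big(\frac{t-2}t\cdot\frac16+\frac2t\cdot\frac13\Big)=\frac{t+2}{6t}\,t!^2 .
\]

(b) Let $\{u_1,u_2\}$ be a component of $F[W]$. In every frame one path is on $\{u_1,u_2\}$ and the other covers the remaining $t-1$ vertices. An element of $Z$ adjacent to $u_1$ or $u_2$ has no other large neighbor, so these elements are exactly the two that are matched to $u_1,u_2$. Ordering the two parts of $W$ and the two parts of $Z$ gives $f_1(Z)\le2!^2\,(t-1)!^2=\frac4{t^2}\,t!^2$.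

(c) \emph{The case $t=3$.} All components of $F[W]$ have at least $3$ of the $4$ vertices, so $F[W]$ is connected. Its spanning trees are stars $K_{1,3}$, as there is no Hamiltonian path, and an edge between two leaves would create one. So $F[W]$ is a star with center $d$ and three leaves. A frame has paths $u\,d\,u'$ and $u''$ with chosen ends $u',u''$, so the clean path reads $x_1\,u\,x_2\,d\,x_3\,u'\,u''\,x_4$. Every element of $Z$ is adjacent to a leaf, and to only one, being good. So $u$ is the leaf with two neighbors in $Z$. There are two choices for $(u',u'')$ and two for $(x_1,x_2)$, and $x_3,x_4$ are then determined. Hence $f_1(Z)\le4=\frac19\cdot3!^2$.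

\emph{The case $t\ge4$.} Let $1\le e_1\le\dots\le e_{t+1}\le t$ be the degrees of $F[W]$. Add a new vertex joined to all of $W$. The new graph has $t+2$ vertices and degrees $e_1+1\le\dots\le e_{t+1}+1\le t+1$, and it is not Hamiltonian, since deleting the new vertex from a Hamiltonian cycle would leave a Hamiltonian path of $F[W]$. By Theorem~\ref{thm:chvatal} there is $i<(t+2)/2$ with $e_i+1\le i$. As $e_1\ge1$, we get $2\le i\le(t+1)/2$ and $e_i\le i-1$.

\emph{Subcase $i\ge3$}, which needs $t\ge5$. Let $I\subseteq W$ be a set of $i$ vertices of degree at most $i-1$, and let $m$ be the number of $x\in Z$ with $\Lambda(x)\cap I\ne\emptyset$. These $x$ have $|\Lambda(x)|\le i$, as $\Lambda(x)$ is a clique through a vertex of $I$; the others have $|\Lambda(x)|\le t+1-i$. A perfect matching exists, so $m\ge i$. The quantity $g(r)=(r!)^{1/r}$ is the geometric mean of $1,\dots,r$ and hence increasing, and $i\le t+1-i$. Theorem~\ref{thm:bregman} gives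
\[
\operatorname{per}(Z)\le g(i)^m\,g(t+1-i)^{t+1-m}\le g(i)^i\,g(t+1-i)^{t+1-i}=i!\,(t+1-i)!\le3!\,(t-2)!,
\]
where the last step is $\binom{t+1}i\ge\binom{t+1}3$ for $3\le i\le(t+1)/2$. By \eqref{eq:frames}, $f_1(Z)\le t!\cdot6\,(t-2)!=\frac6{t(t-1)}\,t!^2$.

\emph{Subcase $i=2$.} There are two vertices $u_1,u_2$ of degree $1$, and $u_1\not\sim u_2$ because there is no component with two vertices. Let $w_s$ be the neighbor of $u_s$ in $F[W]$. We count frames. In a frame, either $\{u_s\}$ is one of the paths, or $u_s$ is an end of its path and is followed by $w_s$.
\begin{itemize}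
\item $\{u_1\}$ is a path. The other path starts with $u_2w_2$, its remaining $t-2$ vertices are ordered, and one of its ends is chosen: at most $2(t-2)!$ frames. The same holds for $\{u_2\}$, so together at most $4(t-2)!$.
\item Neither is a path, and $w_1=w_2$. One path is $u_1w_1u_2$, with two choices of an end, and the other is an ordering of $t-2$ vertices read from its chosen end: at most $2(t-2)!$ frames.
\item Neither is a path, $w_1\ne w_2$, and $u_1,u_2$ lie on one path $u_1w_1\cdots w_2u_2$. Order the other $t-3$ vertices and cut off a nonempty final part as the second path, read from its chosen end; then choose an end of the first path: at most $2(t-3)(t-3)!\le2(t-2)!$ frames.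
\item Neither is a path, $w_1\ne w_2$, and the paths are $u_1w_1\cdots$ and $u_2w_2\cdots$. Order the other $t-3$ vertices, cut the ordering in one of $t-2$ places, and choose the ends: at most $4(t-2)(t-3)!=4(t-2)!$ frames.
\end{itemize}
The total is at most $(4+2)(t-2)!$ if $w_1=w_2$ and $(4+2+4)(t-2)!$ otherwise, so at most $10(t-2)!$. Next, let $m_s$ be the number of $x\in Z$ adjacent to $u_s$. These $x$ have $\Lambda(x)\subseteq\{u_s,w_s\}$, so a perfect matching requires $1\le m_s\le2$, and the two sets of elements are disjoint as $u_1\not\sim u_2$. If $m_s=1$, the partner of $u_s$ is forced; if $m_s=2$, the two elements are matched to $u_s,w_s$ in one of two ways. So $\operatorname{per}(Z)\le\max\{(t-1)!,\,2(t-2)!,\,4(t-3)!\}=(t-1)!$ for $t\ge4$. By \eqref{eq:frames}, $f_1(Z)\le10\,(t-2)!\,(t-1)!=\frac{10}{t^2(t-1)}\,t!^2$. The factor is $\frac5{24}$ for $t=4$ and less than $\frac6{t(t-1)}$ for $t\ge5$.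
\end{proof}

\begin{remark}
For $t\ge3$, part (a) is the only place in this section where the absence of $t$-cliques is used. Without it the bound fails: in (E3) the graph $F[W]$ is a $t$-clique plus an isolated vertex, and $f_1(Z)=t!^2$.
\end{remark}

\subsection{Robust paths of type II}
For types II and III the set $W$ of large vertices of the path has $t$ elements. Let $R$ be the set of vertices of $W$ that have a tail, let $r=|R|$, and let $\overline R=W\setminus R$; both sets depend only on $W$. A tail at each end of a path of $F$ on $t$ vertices is one vertex too many. This places the ends of the sequence of large vertices, and rotating the sequence produces the nonadjacent pairs that Lemma~\ref{lem:sym} needs.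

For a set $Z$ of $t+1$ small vertices let $f_2(Z)$ be the number of robust clean paths of type II with $\{x_1,\dots,x_t,z\}=Z$. The vertex $y$ is left out because $z$ will determine it.

\begin{lemma}\label{lem:typeII}
Let $t\ge3$ and $f_2(Z)\ne0$. Then $f_1(Z)=0$, and for some $r$ with $1\le r\le t-1$,
\[
f_2(Z)\le\frac{2r(t-r)}{(r+1)\,t(t-1)}\;t!^2 .
\]
\end{lemma}

\begin{proof}
We first record three facts about a robust clean path $x_1c_1\cdots x_tc_t\,y\,z$ with $W=\{c_1,\dots,c_t\}$.

(a) \emph{If $b_1\cdots b_t$ is a path of $F$ and there are three pairwise disjoint tails at $b_t$, then $b_1$ has no tail.} A tail $(x,u)$ at $b_1$ misses some tail $(y',z')$ at $b_t$, and $u\,x\,[b_1\cdots b_t]\,y'z'$ has $2t+3$ letters. In particular $c_1\in\overline R$, while $c_t\in R$; so $1\le r\le t-1$.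

(b) \emph{All neighbors of $z$ lie in $W\cup\{y\}$.} Any other neighbor $w$ gives the template $\ast[c_1\cdots c_t]\,y\,z\,w$ with $2t+3$ letters. So $y$ is the only small neighbor of $z$, and $\Lambda(z)\subseteq W$.

(c) \emph{If $2\le i\le t-1$ and $c_i\in R$, then $c_1\not\sim c_{i+1}$.} Otherwise $c_i\cdots c_1c_{i+1}\cdots c_t$ is a path of $F$ that starts at a vertex with a tail, contrary to (a).

By (b) and Lemma~\ref{lem:confined}, $\Lambda(Z)=W$. This set has $t$ elements, so $f_1(Z)=0$, and all paths counted by $f_2(Z)$ have the same $W$, $R$, $\overline R$.

Let $E\subseteq Z$ be the set of vertices that occur as the last vertex of a path counted by $f_2(Z)$. We claim $|E|\le r$. Fix one such path, written as above. If $x_i\in E$, then $x_i$ has a small neighbor, so it starts a tail at each of its large neighbors. As $c_1\in\overline R$, this forces $i\ge2$ and $c_{i-1},c_i\in R$. There are $r$ indices $i$ with $c_i\in R$, and the smallest does not qualify. So $E$ contains at most $r-1$ of the $x_i$, and $z$.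

Fix $z\in E$; then $y$ is determined. There are at most $r(t-r)(t-2)!$ orderings of $W$ with $c_1\in\overline R$ and $c_t\in R$. Fix one that occurs. Slots $1$ and $2$ need neighbors of $c_1$. For each of the $r-1$ indices $2\le i\le t-1$ with $c_i\in R$, the vertex in slot $i+1$ is good and adjacent to $c_{i+1}$, so by (c) it is not adjacent to $c_1$. Lemma~\ref{lem:sym} leaves at most $t!\,\frac{2!\,(r-1)!}{(r+1)!}=\frac{2\,t!}{r(r+1)}$ assignments of $Z\setminus\{z\}$. Therefore
\[
f_2(Z)\le r\cdot r(t-r)(t-2)!\cdot\frac{2\,t!}{r(r+1)}=\frac{2r(t-r)}{(r+1)\,t(t-1)}\;t!^2.\qedhere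
\]
\end{proof}

For $r=1$ the bound is $t!^2/t=(t-1)!\,t!$, which is the number of paths carried by a set $Z$ in (E2), where $R=\{d\}$.

\subsection{Robust paths of type III}
Here neither $y$ nor $z$ determines the other, so we fix the $t$-set $\{x_1,\dots,x_t\}$ and bound the number of links separately.

\begin{lemma}\label{lem:typeIII}
There is no robust clean path of type III if $t\le3$. For $t\ge4$ the number of such paths in $G''$ is at most $\frac{t+1}{12t}\cdot\frac{t!}{t+1}\,h^{t+1}$.
\end{lemma}

\begin{proof}
Call $(b_1\cdots b_j\,|\,b_{j+1}\cdots b_t)$, with $1\le j\le t-1$, a \emph{linked sequence} if $b_1\cdots b_j$ and $b_{j+1}\cdots b_t$ are disjoint paths of $F$ and there are three pairwise disjoint links from $b_j$ to $b_{j+1}$. The reverse of a linked sequence is linked, and a robust clean path of type III gives the linked sequence $(c_1\cdots c_j\,|\,c_{j+1}\cdots c_t)$. Fix such a sequence, with $W=\{c_1,\dots,c_t\}$.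

(a) \emph{The first and last vertices of a linked sequence have no tail.} A tail $(x,u)$ at $b_1$ misses some link $(y,z)$, and $u\,x\,[b_1\cdots b_j]\,y\,z\,[b_{j+1}\cdots b_t]\ast$ has $2+(2j-1)+2+(2t-2j-1)+1=2t+3$ letters. For $b_t$, reverse. So $c_1,c_t\in\overline R$. A link $(y,z)$ gives the tails $(y,z)$ at $c_j$ and $(z,y)$ at $c_{j+1}$, so $c_j,c_{j+1}\in R$. Hence $2\le j\le t-2$, which forces $t\ge4$.

(b) \emph{$c_1\not\sim c_t$.} Otherwise two disjoint links give the template $z\,y\,[c_j\cdots c_1c_t\cdots c_{j+1}]\,z'y'$ with $2t+3$ letters.

(c) \emph{If $c_i\in R$ and $i\ne j$, then $c_1\not\sim c_{i+1}$. If $c_i\in R$ and $i\ne j+1$, then $c_t\not\sim c_{i-1}$.} Note that $2\le i\le t-1$ by (a). If $c_1\sim c_{i+1}$, then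
\[
(c_i\cdots c_1c_{i+1}\cdots c_j\,|\,c_{j+1}\cdots c_t)\ \text{ for } i<j,\qquad (c_i\cdots c_{j+1}\,|\,c_j\cdots c_1c_{i+1}\cdots c_t)\ \text{ for } i>j
\]
is a linked sequence whose first vertex has a tail, contrary to (a). The second statement is the first one for the reversed sequence.

(d) \emph{There are at most $h$ links from $c_j$ to $c_{j+1}$.} Call a path $Y$ on $3$ or $4$ small vertices \emph{forbidden} if it starts in $\Gamma(c_j)$ and ends in $\Gamma(c_{j+1})$. There is none, because $\ast[c_1\cdots c_j]\,Y\,[c_{j+1}\cdots c_t]\ast$ would have $2t+3$ or $2t+4$ letters. Call $z$ a \emph{partner} of $y$ if $(y,z)$ is a link. Map a link $(y,z)$ to $z$ if $y$ has at least two partners, and to $y$ otherwise. We show that this map into $V(G'')$ is injective. Suppose two different links have the same image.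
\begin{itemize}
\item Both map to their second entry: they are $(y,z)$ and $(y',z)$ with $y\ne y'$. Let $z'\ne z$ be a partner of $y$. If $y'\ne z'$, then $y'zyz'$ is forbidden. If $y'=z'$, then $z'\in\Gamma(c_j)$ and $z'yz$ is forbidden.
\item One maps to its second entry and one to its first: they are $(y,z)$ and $(z,z'')$. Let $z'\ne z$ be a partner of $y$. If $z''\ne y$, then $yzz''$ is forbidden. If $z''=y$, then $zyz'$ is forbidden, as $z\in\Gamma(c_j)$.
\item Both map to their first entry: they are $(y,z)$ and $(y,z')$ with $z\ne z'$, although $y$ has only one partner. This is absurd.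
\end{itemize}

(e) \emph{Counting.} Fix $Z'=\{x_1,\dots,x_t\}$. By Lemma~\ref{lem:confined}, $W=\Lambda(Z')$, $R$ and $\overline R$ are determined. Fix one of the $(t-1)!$ directed cyclic orders of $W$. We claim that at most $t!/6$ triples (linear order $c_1,\dots,c_t$ inducing this cyclic order, index $j$, assignment of $Z'$ to the slots) come from robust clean paths. In such a triple the pair $(c_t,c_1)$ is nonadjacent by (b), and all other cyclically consecutive pairs except possibly $(c_j,c_{j+1})$ are adjacent. Let $Z_1,Z_2\subseteq Z'$ be the sets of neighbors of $c_1$ and of $c_t$; they are disjoint by (b). Since $2\le j\le t-2$, two slots touch $c_1$ and two further slots touch $c_t$.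

Suppose the cyclic order has two nonadjacent consecutive pairs. Then one is $(c_t,c_1)$, inside $\overline R$, and the other is $(c_j,c_{j+1})$, inside $R$. So the linear order and $j$ are determined, and Lemma~\ref{lem:sym} gives at most $t!\,\frac{2!\,2!}{4!}=\frac{t!}6$ assignments.

Suppose it has only one. Then the linear order is determined. Let $\nu\ge1$ be the number of indices $i$ with $c_i,c_{i+1}\in R$; the index $j$ is one of them. For each of the other $\nu-1$ indices, (c) gives $c_1\not\sim c_{i+1}$ and $c_t\not\sim c_i$, so the slot between $c_i$ and $c_{i+1}$ needs an element of $Z_3=Z'\setminus(Z_1\cup Z_2)$. These slots touch neither $c_1$ nor $c_t$. Summing Lemma~\ref{lem:sym} over the $\nu$ choices of $j$ gives at most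
\[
\nu\cdot t!\,\frac{2!\,2!\,(\nu-1)!}{(\nu+3)!}=\frac{4\,t!}{(\nu+1)(\nu+2)(\nu+3)}\le\frac{t!}6 .
\]
This proves the claim. There are at most $h^t/t!$ sets $Z'$, at most $h$ links by (d), and every path has been counted in both directions. So the number of paths is at most
\[
\frac12\cdot\frac{h^t}{t!}\cdot(t-1)!\cdot\frac{t!}6\cdot h=\frac{(t-1)!}{12}\,h^{t+1}=\frac{t+1}{12t}\cdot\frac{t!}{t+1}\,h^{t+1}.\qedhere
\]
\end{proof}

\subsection{Adding up}

\begin{proof}[Proof of Proposition~\ref{prop:noclique} for $t\ge3$]
By Lemmas~\ref{lem:clean} and~\ref{lem:robust}, up to the stated error terms $\mathcal N(G'')$ is at most $\sum_Z\big(f_1(Z)+f_2(Z)\big)$ plus the number of robust clean paths of type III. There are at most $h^{t+1}/(t+1)!$ sets $Z$, and $t!^2/(t+1)!=\frac{t!}{t+1}$. By Lemma~\ref{lem:typeII} at most one of $f_1(Z)$, $f_2(Z)$ is nonzero. So if $\mu$ bounds all ratios $f_1(Z)/t!^2$ and $f_2(Z)/t!^2$, then for $t\ge4$ we may take $\theta=\mu+\frac{t+1}{12t}$. The first four rows of the following table bound the ratios.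
\begin{center}
\renewcommand{\arraystretch}{1.3}
\begin{tabular}{l|cccc}
 & $t=3$ & $t=4$ & $t=5$ & $t\ge6$\\ \hline
Lemma~\ref{lem:typeI}(a) & $5/18$ & $1/4$ & $7/30$ & $2/9$\\
Lemma~\ref{lem:typeI}(b) & $4/9$ & $1/4$ & $4/25$ & $1/9$\\
Lemma~\ref{lem:typeI}(c) & $1/9$ & $5/24$ & $3/10$ & $1/5$\\
Lemma~\ref{lem:typeII} & $1/3$ & $1/4$ & $1/5$ & $2/9$\\ \hline
Lemma~\ref{lem:typeIII} & $0$ & $5/48$ & $1/10$ & $7/72$\\ \hline
$\theta_t$ & $5/12$ & $17/48$ & $2/5$ & $23/72$\\
$\rho$ & $27/64$ & $256/625$ & $3125/7776$ & $>1/e$
\end{tabular}
\end{center}
The bounds of Lemmas~\ref{lem:typeI} and~\ref{lem:typeIII} decrease in $t$ for $t\ge5$, so their entries in the last column are the values at $t=6$. The bound of Lemma~\ref{lem:typeII} takes, for $r=1,2,\dots,t-1$, the values $\frac13,\frac29$ if $t=3$, the values $\frac14,\frac29,\frac18$ if $t=4$, and the values $\frac15,\frac15,\frac3{20},\frac2{25}$ if $t=5$. For $t\ge6$,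
\[
\frac{r(t-r)}{r+1}=t+2-(r+1)-\frac{t+1}{r+1}\le t+2-2\sqrt{t+1}\le t-3,
\]
and $\frac{2(t-3)}{t(t-1)}\le\frac29$ because $t^2-10t+27=(t-5)^2+2>0$.

For $t=4$, $t=5$ and $t\ge6$ we have $\mu=\frac14$, $\frac3{10}$ and $\frac29$, which gives the listed $\theta_t$. These are below $\rho$: $\frac{17}{48}<0.36<0.4096=\frac{256}{625}$; next $\frac25<\frac{3125}{7776}$ since $2\cdot7776=15552<15625$; and $\frac{23}{72}<\frac13<\frac1e$.

For $t=3$ the entry $\frac49$ exceeds $\rho=\frac{27}{64}$, and we have to show that not all sets $Z$ can be in case (b). Call $Z$ \emph{special} if $f_1(Z)\ne0$ and $F[\Lambda(Z)]$ consists of two disjoint edges. If $f_1(Z)\neq0$ and $Z$ is not special, then case (a) or (c) of Lemma~\ref{lem:typeI} applies, since a two-vertex component together with two isolated vertices cannot be covered by two paths. So every set that is not special has ratio at most $\frac13$. Call distinct small vertices \emph{related} if they have a common large neighbor. A special set comes from a clean path $x_1c_1x_2c_2\,c_3x_3c_4x_4$ with $\Lambda(x_1),\Lambda(x_2)\subseteq\{c_1,c_2\}$ and $\Lambda(x_3),\Lambda(x_4)\subseteq\{c_3,c_4\}$.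 So its related pairs are exactly $\{x_1,x_2\}$, through $c_1$, and $\{x_3,x_4\}$, through $c_4$. Count the ordered quadruples $(x_1,x_2,x_3,x_4)$ of small vertices whose related pairs are exactly these two. Given $x_1$ and $x_3$, the vertex $x_2$ is related to $x_1$ and not to $x_3$, and $x_4$ is related to $x_3$ and not to $x_1$. These conditions define disjoint sets, so $(x_2,x_4)$ has at most $h^2/4$ choices, and there are at most $h^4/4$ quadruples. Each special set gives $8$ of them, so there are at most $\frac{h^4}{32}=\frac34\cdot\frac{h^4}{4!}$ special sets. Hence $\theta_3=\frac13+\frac34\big(\frac49-\frac13\big)=\frac5{12}$ works, and $\frac5{12}<\frac{27}{64}$ since $320<324$.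
\end{proof}

\begin{remark}
The ratio $\frac49$ is attained, so the averaging for $t=3$ cannot be avoided by improving Lemma~\ref{lem:typeI}(b). Take a complete graph on $c_1,\dots,c_4$, join $c_1,c_2$ to an independent set $A_1$ and $c_3,c_4$ to an independent set $A_2$, both of size about $n/2$. A path on $9$ vertices would alternate between five vertices of $A_1\cup A_2$ and the four $c_i$, which is impossible since no vertex of $A_1\cup A_2$ has neighbors in both $\{c_1,c_2\}$ and $\{c_3,c_4\}$. Every $Z$ with two vertices in each $A_i$ has $f_1(Z)=2^4=\frac49\cdot3!^2$.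
\end{remark}

\section{Proofs of the main theorems}\label{sec:final}

Let $t\ge2$. Propositions~\ref{prop:noclique} and~\ref{prop:clique} bound the contribution of each part of $G$ by a constant times the $(t+1)$-st power of its size. Such a sum is near its maximum only if one part contains almost all vertices, and since $\theta<\rho$ this part is not $G''$.

\begin{lemma}\label{lem:giant}
For every $\varepsilon\in(0,1)$ there are $\eta,\delta>0$ and $n_1$ such that every $P_k$-free graph $G$ on $n\ge n_1$ vertices with $\mathcal N(G)\ge(\gamma-\eta)n^{t+1}$ has a component $G_1$ on at least $(1-\varepsilon)n$ vertices that contains a $t$-clique of the graph $F$ defined with this $\delta$.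
\end{lemma}

\begin{proof}
Let $\lambda=\max\{\theta/\rho,\,(1-\varepsilon)^t\}<1$ and $\eta=\gamma(1-\lambda)/4$. Choose $\delta$ so small that the term $O_t(\delta n^{t+1})$ in Proposition~\ref{prop:noclique} is at most $\eta n^{t+1}$. Let $y_1n,y_2n,\dots$ be the orders of the components that contain a $t$-clique of $F$, and let $y''n=|V(G'')|$, so $\sum_iy_i+y''=1$. Since $\theta\frac{t!}{t+1}=\frac\theta\rho\gamma$ and $\sum_i(y_in)^t\le n^t$, the two propositions give
\[
\mathcal N(G)\le\gamma n^{t+1}\Big(\sum_iy_i^{t+1}+\frac\theta\rho\,(y'')^{t+1}\Big)+\eta n^{t+1}+O_{t,\delta}(n^t).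
\]
If all $y_i$ were less than $1-\varepsilon$, the bracket would be at most $\lambda\big(\sum_iy_i+y''\big)=\lambda$. As $\gamma\lambda=\gamma-4\eta$, we would get $\mathcal N(G)\le(\gamma-3\eta)n^{t+1}+O_{t,\delta}(n^t)<(\gamma-\eta)n^{t+1}$ for large $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:value}]
The optimal pair is given by Lemma~\ref{lem:M}(i). By \eqref{eq:lower} it suffices to prove $\operatorname{ex}(n,P_{k-1},P_k)\le M(n)$ for large $n$, and Proposition~\ref{prop:t1} does this for $t=1$. Let $t\ge2$, fix $\varepsilon\le\frac12$ with $\kappa^{t+1}\varepsilon^t<4^{-t}$, and take $\eta,\delta,n_1$ from Lemma~\ref{lem:giant}. Let $G$ be extremal on $n$ vertices, with $n$ large. Then $\mathcal N(G)\ge M(n)\ge(\gamma-\eta)n^{t+1}$ by \eqref{eq:lower} and Lemma~\ref{lem:M}(ii), so $G$ has a component $G_1$ as in Lemma~\ref{lem:giant}, on $n-g$ vertices with $g\le\varepsilon n$. By Proposition~\ref{prop:clique} and \eqref{eq:crude},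
\[
\mathcal N(G)\le M(n-g)+(\kappa g)^{t+1}.
\]
The point is that $g$ vertices outside $G_1$ carry fewer paths than the same vertices would add to the construction. By Lemma~\ref{lem:M}(iii), applied to $n-g,\dots,n-1\ge n/2$, we have $M(n)-M(n-g)\ge g\,(n/4)^t$. If $g\ge1$, then $(\kappa g)^{t+1}\le\kappa^{t+1}\varepsilon^tn^t\,g<g\,(n/4)^t$, so $\mathcal N(G)<M(n)$, a contradiction. Hence $g=0$, $G=G_1$ is connected, and $\mathcal N(G)\le M(n)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
(a) Let $G$ be extremal and $n$ large. The previous proof shows that $G$ is connected, contains a $t$-clique $D$ of $F$ and has $\mathcal N(G)=M(n)$. So case (c) of Proposition~\ref{prop:clique} holds, and $M(n)=\mathcal N(G)\le t!\,a^{\underline t}\,p\le M(n)$. Thus $(a,p)$ attains the maximum in $M(n)$, we have $a\ge t$, and every sequence $\ell\,w\,d_1a_1\cdots d_ta_t$ is a path of $G$. Since $d_1$ and $a_1$ are arbitrary, $w$ and all singletons are joined to all of $D$. With $v=w$, with $B$ the set of leaves and $A$ the set of singletons, $G$ has the stated form. Conversely, a graph of this form is a spanning subgraph of $S^{(t+1)}_{|A|,|B|}$,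 hence $P_k$-free, and it contains the $t!\,|A|^{\underline t}\,|B|=M(n)$ paths of Lemma~\ref{lem:construction}, none of which uses an edge inside $D$. So it is extremal.

(b) The statement for a smaller $\varepsilon$ implies the statement for a larger one, so assume $(\kappa\varepsilon)^{t+1}\le\gamma/8$. Take $\eta,\delta,n_1$ from Lemma~\ref{lem:giant}, decreasing $\eta$ so that $\eta\le\gamma/8$. Let $G$ be as in the theorem and let $G_1$ be the component given by the lemma, on $h$ vertices. By \eqref{eq:crude},
\[
\mathcal N(G_1)\ge(\gamma-\eta)n^{t+1}-(\kappa\varepsilon n)^{t+1}\ge\tfrac34\gamma n^{t+1}.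
\]
In case (a) of Proposition~\ref{prop:clique} we have $\mathcal N(G_1)\le\frac\gamma th^{t+1}\le\frac12\gamma n^{t+1}$, and in case (b) we have $\mathcal N(G_1)\le(t+1)!\,n^t$. So for large $n$ case (c) holds, with $a\ge t$ because $\mathcal N(G_1)>0$. There the singletons have neighbors only in $D$, the leaves are adjacent only to $w$, and $w$ has neighbors only among the leaves and in $D$. Hence $G_1$ is a spanning subgraph of $S^{(t+1)}_{a,p}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GSTZ}
Ervin Gy\H{o}ri, Nika Salia, Casey Tompkins, Oscar Zamora,
\emph{The maximum number of $P_\ell$ copies in $P_k$-free graphs},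
arXiv:1803.03240 (2018).
\end{thebibliography}
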